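\title{Factoriality of hypersurfaces in $\mathbb{P}^4$ with ordinary multiple points}

\begin{abstract}
Let $X\subset\mathbb{P}^4$ be a complex hypersurface of degree $d$ whose singularities are ordinary multiple points of multiplicities $m_1,\dots,m_k$. We prove that $X$ is factorial if $\sum(m_i-1)^2<(d-1)^2$. The bound is sharp in every degree, and we classify the non-factorial $X$ for which equality holds: they contain a plane or are cones. The proof turns a non-Cartier divisor into a rank two bundle on the surface cut out by two generic polar hypersurfaces and applies Bogomolov's inequality to it.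
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. On a normal variety $X$ the Picard group $\operatorname{Pic}X$ of Cartier divisor classes is a subgroup of the group $\operatorname{Cl}X$ of Weil divisor classes. The variety is \emph{factorial} if the two groups are equal, that is, if every Weil divisor is Cartier; equivalently, all local rings $\mathcal{O}_{X,p}$ are unique factorization domains. For a hypersurface $X\subset\mathbb{P}^4$ of degree $d$, the Grothendieck--Lefschetz theorem \cite[XII]{SGA2} gives $\operatorname{Pic}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$ whatever the singularities. A normal hypersurface is therefore factorial exactly when $\operatorname{Cl}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$. Since $H^1(\mathbb{P}^4,\mathcal{O}(n-d))=0$, sections of $\mathcal{O}_X(n)$ come from forms of degree $n$, so this says that every surface on $X$ is cut out on $X$ by a second hypersurface. Smooth hypersurfaces have this property. How singular must $X$ be to lose it?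

A point $p\in X$ is an \emph{ordinary multiple point of multiplicity $m$} if $X$ has multiplicity $m$ at $p$ and the projectivized tangent cone at $p$, the surface in $\mathbb{P}^3$ defined by the lowest-order part of a local equation, is a smooth surface of degree $m$. For $m=2$ we speak of a \emph{node}. The following family suggests an answer for nodes.

\begin{example}\label{ex:family}
Let $1\le a,b\le d-1$ and $f=F_1G_1+F_2G_2$ with general forms of degrees $a,\ d-a,\ b,\ d-b$. The hypersurface $X=\{f=0\}$ contains the smooth surface $Z=\{F_1=F_2=0\}$. Varying $G_1,G_2$ gives a linear system with base locus $Z$, so $X$ is smooth off $Z$ by Bertini's theorem. Along $Z$ we have $df=G_1\,dF_1+G_2\,dF_2$ with $dF_1,dF_2$ independent, so $X$ is singular exactly at the $a(d-a)\,b(d-b)$ points where the four general forms vanish. At such a point the four forms are local coordinates $u_1,\dots,u_4$ and $f=u_1u_2+u_3u_4$, so the point is a node. The ideal $I=(u_1,u_3)$ of $Z$ in the local ring of $X$ is not principal: as $f\in\mathfrak{m}\cdot(u_1,u_3)$, the space $I/\mathfrak{m}I$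 has dimension two. So $X$ is not factorial. Since $a(d-a)\ge d-1$, the number of nodes is at least $(d-1)^2$, and it equals $(d-1)^2$ for $a=b=1$, when $Z$ is a plane.
\end{example}

One guesses that a plane is the cheapest non-Cartier divisor, and a plane also tells how to weigh points of higher multiplicity. If $X$ contains $\Pi=\{x=y=0\}$, then $f=xF+yG$, and $F|_\Pi,G|_\Pi$ are the restrictions of $\partial f/\partial x,\partial f/\partial y$. These two plane curves of degree $d-1$ meet exactly at the singular points of $X$ on $\Pi$, and both have multiplicity at least $m-1$ at a point of multiplicity $m$. If they have there multiplicity exactly $m-1$ and no common tangent, the point accounts for $(m-1)^2$ of the $(d-1)^2$ intersections given by B\'ezout's theorem. This leads to the conjecture posed in \cite{PRS}: \emph{if the singular locus of $X$ consists of ordinary multiple points of multiplicities $m_1,\dots,m_k$ and $\sum(m_i-1)^2<(d-1)^2$, then $X$ is factorial.} We prove it and describe what happens when equality holds.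

Throughout, $X=\{f=0\}\subset\mathbb{P}^4$ has degree $d\ge2$, and $\operatorname{Sing}X=\{p_1,\dots,p_k\}$, $k\ge0$, consists of ordinary multiple points of multiplicities $m_i\ge2$. (For $d=1$ the inequality of the conjecture cannot hold.) Such an $X$ is irreducible, since a product of two forms is singular along a surface, and normal by Serre's criterion. Let $\pi\colon\widetilde{P}\to\mathbb{P}^4$ be the blow-up of $p_1,\dots,p_k$, with exceptional divisors $E_i\cong\mathbb{P}^3$ and $H=\pi^*\mathcal{O}(1)$, and let $\widetilde{X}$ be the strict transform of $X$; it is smooth (Section~\ref{sec:blowup}). Restrictions of $H$ and $E_i$ to subvarieties keep their names.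

\begin{theorem}\label{thm:A}
If $\sum(m_i-1)^2<(d-1)^2$, then $\operatorname{Cl}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$; in particular $X$ is factorial. Moreover $\operatorname{Pic}\widetilde{X}=\mathbb{Z}H\oplus\bigoplus\mathbb{Z}E_i$ and $h^{1,1}(\widetilde{X})=k+1$.
\end{theorem}

For instance, a cubic with at most three nodes is factorial, and so is a quartic with at most eight nodes, or with an ordinary triple point and at most four nodes.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(i)] If $X$ contains a plane $\Pi$, then $X$ is not factorial and $\sum_{p_i\in\Pi}(m_i-1)^2=(d-1)^2$. For every $d\ge2$ there are nodal $X$ containing a plane with exactly $(d-1)^2$ nodes, so the bound in Theorem~\ref{thm:A} is sharp for every $d$.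
\item[(ii)] Suppose $\sum(m_i-1)^2=(d-1)^2$. If $k\ge2$, then $X$ is non-factorial if and only if it contains a plane; that plane is then unique and contains all the $p_i$. If $k=1$, then $X$ is a cone over a smooth surface $S\subset\mathbb{P}^3$ of degree $d$, and $X$ is factorial if and only if $\operatorname{Pic}S=\mathbb{Z}\cdot\mathcal{O}_S(1)$.
\end{itemize}
\end{theorem}

Put $\mu=d-1$ and $\mu_i=m_i-1\ge1$, and consider on $\widetilde{P}$ the classes
\[
M=\mu H-\sum\mu_iE_i,\qquad A=H-\sum E_i .
\]
The partial derivatives of $f$ are sections of $M$ without common zeros; $A$ is the class of hyperplanes through all the $p_i$, which may have no sections at all. Let $T\subset\widetilde{P}$ be the surface cut out by two generic combinations of the partials. The self-intersection of $A$ on $T$ is $\mu^2-\sum\mu_i^2$, so the hypothesis of Theorem~\ref{thm:A} reads $A^2>0$ on $T$. The proof has three steps.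
\begin{itemize}
\item[(1)] If $\operatorname{Cl}X\ne\mathbb{Z}\cdot\mathcal{O}_X(1)$, then $H^1(T,\mathcal{O}_T(-2A))\ne0$ (Sections~\ref{sec:W} and~\ref{sec:T}); so there is a non-split extension $0\to\mathcal{O}_T\to\mathcal{E}\to\mathcal{O}_T(2A)\to0$.
\item[(2)] If $A^2\ge0$ on $T$, then $\mathcal{E}$ is slope semistable (Section~\ref{sec:stab}).
\item[(3)] Bogomolov's inequality $c_1^2\le4c_2$ for $\mathcal{E}$ reads $4A^2\le0$.
\end{itemize}
When $A^2=0$ and $k\ge2$ we show that $\mathcal{E}\cong\mathcal{O}_T(A)^2$, and the extension itself produces the equations of a plane in $X$ (Section~\ref{sec:boundary}). Section~\ref{sec:planes} shows these objects explicitly for quadrics and for hypersurfaces containing a plane.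

\section{The blow-up and the polar class}\label{sec:blowup}

On $\widetilde{P}$ we have $\mathcal{O}_{E_i}(E_i)=\mathcal{O}_{\mathbb{P}^3}(-1)$, $H^4=1$, $E_i^4=-1$ and $H\cdot E_i=0=E_i\cdot E_j$ for $i\ne j$. The strict transform has class $\widetilde{X}\sim dH-\sum m_iE_i=M+A$. The intersection $S_i=\widetilde{X}\cap E_i$ is the projectivized tangent cone at $p_i$, a smooth surface in $\mathbb{P}^3$, hence irreducible. A variety is smooth along a smooth Cartier divisor, so $\widetilde{X}$ is smooth. This is the first use of the hypothesis that the points are ordinary; Lemma~\ref{lem:M} is the second. The mixed products vanish, so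
\begin{equation}\label{eq:M2}
M^2=\mu^2H^2+\sum\mu_i^2E_i^2 .
\end{equation}

We recall that $H^q(\mathbb{P}^n,\mathcal{O}(a))=0$ for $0<q<n$ and all $a$. The Euler sequence $0\to\Omega_{\mathbb{P}^n}\to\mathcal{O}(-1)^{n+1}\to\mathcal{O}\to0$ then gives the cases of Bott's formula that we need:
\begin{equation}\label{eq:bott}
H^1(\mathbb{P}^n,\Omega_{\mathbb{P}^n})=\mathbb{C},\qquad H^2(\mathbb{P}^n,\Omega_{\mathbb{P}^n}(a))=0\qquad(n\ge3,\ a\in\mathbb{Z}).
\end{equation}
Every vanishing on $\widetilde{P}$ in the proofs comes from the next lemma, which says that poles along the $E_i$ do not change cohomology in degrees at most two.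

\begin{lemma}\label{lem:coh}
Let $\mathcal{B}$ be a vector bundle on $\mathbb{P}^4$ and $n_i\ge0$. Then $H^q(\widetilde{P},\pi^*\mathcal{B}(\sum n_iE_i))=H^q(\mathbb{P}^4,\mathcal{B})$ for $q\le2$. In particular $H^q(\widetilde{P},\mathcal{O}(aH+\sum n_iE_i))=0$ for $q=1,2$ and all $a\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
For a blow-up of smooth points, $\pi_*\mathcal{O}=\mathcal{O}$ and $R^q\pi_*\mathcal{O}=0$ for $q>0$. For $j\ge1$ consider $0\to\mathcal{O}((j-1)E_i)\to\mathcal{O}(jE_i)\to\mathcal{O}_{\mathbb{P}^3}(-j)\to0$. Since $H^q(\mathbb{P}^3,\mathcal{O}(-j))=0$ for $q\le2$, the sheaves $R^q\pi_*\mathcal{O}(jE_i)$ with $q\le2$ do not depend on $j\ge0$. Thus $\pi_*\mathcal{O}(\sum n_iE_i)=\mathcal{O}$ and $R^1\pi_*=R^2\pi_*=0$. The projection formula and the Leray spectral sequence finish the proof.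
\end{proof}

\begin{lemma}\label{lem:M}
The partial derivatives $f_j=\partial f/\partial x_j$, $j=0,\dots,4$, define sections of $M$ that generate $M$ on $\widetilde{P}$. In particular $M$ is nef.
\end{lemma}

\begin{proof}
The span of the partials does not depend on the coordinates, so let $p_i=(1:0:0:0:0)$ and $m=m_i$. Then $f=\sum_{l\ge m}x_0^{d-l}g_l(x_1,\dots,x_4)$ with $g_l$ of degree $l$. All partials vanish to order at least $m-1$ at $p_i$, so they are sections of $M$, and the restriction of $f_j$ to $E_i=\mathbb{P}^3$ is its part of order $m-1$, namely $\partial g_m/\partial x_j$ for $j=1,\dots,4$. By Euler's formula a common zero of these four forms is a singular point of $\{g_m=0\}=S_i$, and there is none. Off $\bigcup E_i$, a common zero of the $f_j$ is a singular point of $X$ different from the $p_i$, again by Euler's formula, and there is none.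
\end{proof}

Applied to the strict transform of a line $L\subset\mathbb{P}^4$, nefness gives
\begin{equation}\label{eq:line}
\mu-\sum_{p_i\in L}\mu_i\ge0 .
\end{equation}
The class $A$ has degree $1-\#\{p_i\in L\}$ on the same curve, so $A$ is not nef on $\widetilde{P}$ as soon as $k\ge2$.

\begin{lemma}\label{lem:forms}
There is an exact sequence $0\to\pi^*\Omega_{\mathbb{P}^4}\to\Omega_{\widetilde{P}}\to\bigoplus\Omega_{E_i}\to0$, and $\Omega_{\widetilde{P}}\subset\pi^*\Omega_{\mathbb{P}^4}(\sum E_i)$.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_4$ be affine coordinates centered at $p_i$. In the chart $u_1=z_1$, $u_l=z_l/z_1$ ($l\ge2$), the divisor $E_i$ is $\{u_1=0\}$, and $\pi^*\Omega_{\mathbb{P}^4}$ is generated by $dz_1=du_1$ and $dz_l=u_1\,du_l+u_l\,du_1$, hence by $du_1$ and the $u_1\,du_l$. The quotient is $\bigoplus_{l\ge2}\mathcal{O}_{E_i}\,du_l=\Omega_{E_i}$, and $u_1\Omega_{\widetilde{P}}\subset\pi^*\Omega_{\mathbb{P}^4}$. The other three charts differ by a permutation of the $z_l$.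
\end{proof}

\section{Planes, and a model of the proof}\label{sec:planes}

For a plane $\Pi\subset\mathbb{P}^4$, the strict transform $\widetilde{\Pi}$ is the blow-up of $\Pi$ at the $p_i\in\Pi$; on it $H$ is the class of a line, and $E_i$ is an exceptional curve if $p_i\in\Pi$ and zero otherwise.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
If $\Pi\subset X$ were Cartier, then $\mathcal{O}_X(\Pi)=\mathcal{O}_X(n)$ for some $n$, and comparing degrees in $\mathbb{P}^4$ would give $1=nd$, which is impossible for $d\ge2$. Choose coordinates with $\Pi=\{x_0=x_1=0\}$ and write $f=x_0F+x_1G$. On $\Pi$ the five partials restrict to $F,G,0,0,0$. By Lemma~\ref{lem:M}, $M|_{\widetilde{\Pi}}$ is generated by two sections, so it is pulled back from $\mathbb{P}^1$ and $0=(M|_{\widetilde{\Pi}})^2=\mu^2-\sum_{p_i\in\Pi}\mu_i^2$. The nodal hypersurfaces are those of Example~\ref{ex:family} with $a=b=1$.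
\end{proof}

\begin{remark}
The conjecture fails if the points are not ordinary. Let $d\ge3$, take coordinates $x,y,u,v,w$, and let $f=x(uw^{d-2}+v^{d-1})+yu^{d-1}+q$ with $q$ general of degree $d$ in the ideal $(x,y)^2$. By Bertini's theorem $X$ is smooth off the plane $x=y=0$, and on the plane it is singular only where $uw^{d-2}+v^{d-1}=u^{d-1}=0$, which is one point. The monomial $xuw^{d-2}$ makes it a double point. So $\sum(m_i-1)^2=1<(d-1)^2$, while the plane is not Cartier by the degree argument above.
\end{remark}

Now let $s=\sum a_jf_j$ and $t=\sum b_jf_j$ be general and $T=\{s=t=0\}\subset\widetilde{P}$. We compute the objects of steps (1)--(3) in the smallest degree, $d=2$.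

For a smooth quadric, $M=A=H$ and the partials are a basis of the linear forms. So $T$ is a plane, $A^2=1$, and $H^1(T,\mathcal{O}_T(-2A))=H^1(\mathbb{P}^2,\mathcal{O}(-2))=0$.

For the quadric cone $f=x_1x_2+x_3x_4$ with node $p=(1:0:0:0:0)$, we have $M=A=H-E$, and the partials $0,x_2,x_1,x_4,x_3$ span the linear forms vanishing at $p$. So $T$ is a plane through $p$, blown up at $p$. Projection from $p$ makes it a $\mathbb{P}^1$-bundle $q\colon T\to\mathbb{P}^1$ with $\mathcal{O}_T(A)=q^*\mathcal{O}(1)$. Hence $A^2=0$ and
\[
H^1(T,\mathcal{O}_T(-2A))=H^1(\mathbb{P}^1,\mathcal{O}(-2))=\mathbb{C}.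
\]
The extension of step (1) is the pullback of the Euler sequence $0\to\mathcal{O}\to\mathcal{O}(1)^2\to\mathcal{O}(2)\to0$ of $\mathbb{P}^1$. Thus $\mathcal{E}=\mathcal{O}_T(A)^2$, a sum of two copies of one line bundle, is semistable with $c_1^2=4c_2=0$.

The same picture holds in every degree if $X$ contains a plane $\Pi=\{x_0=x_1=0\}$ through all the $p_i$. Then $x_0,x_1$ are sections of $A$ whose common zero locus is $\widetilde{\Pi}$. On $\widetilde{\Pi}$ we have $s=a_0F+a_1G$ and $t=b_0F+b_1G$, and these generate $M|_{\widetilde{\Pi}}$ because $F,G$ do and $a_0b_1-a_1b_0\ne0$. So $T\cap\widetilde{\Pi}=\emptyset$, and the Koszul complex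
\[
0\to\mathcal{O}_T\xrightarrow{(x_0,\,x_1)}\mathcal{O}_T(A)^2\xrightarrow{(-x_1,\,x_0)}\mathcal{O}_T(2A)\to0
\]
is exact. It does not split: a splitting gives a nonzero map $\mathcal{O}_T(A)\to\mathcal{O}_T$, whereas $T$ is integral and $-A\cdot H=-\mu^2<0$ on $T$ (Lemma~\ref{lem:T}). So a non-Cartier plane leaves a trace in $H^1(T,\mathcal{O}_T(-2A))$ although it does not meet $T$. The next two sections show that every non-Cartier divisor does so.

\section{Divisor classes and the space $W$}\label{sec:W}

A divisor class on $X$ that is not a multiple of $H$ should give a class in $H^1(\widetilde{X},\Omega_{\widetilde{X}})$ that does not come from $\widetilde{P}$. Connecting homomorphisms carry such a class to $H^3(\widetilde{P},\mathcal{O}(-2\widetilde{X}))$. That group need not vanish, since Lemma~\ref{lem:coh} stops at $q=2$; what we can use is that the classes so obtained are killed by the partials. Define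
\[
W=\bigl\{e\in H^3(\widetilde{P},\mathcal{O}(-2\widetilde{X}))\ :\ f_je=0\ \text{in}\ H^3(\widetilde{P},\mathcal{O}(M-2\widetilde{X}))\ \text{for}\ j=0,\dots,4\bigr\}.
\]
On a smooth projective variety $V$, a line bundle has a class $c_1\in H^1(V,\Omega_V)$, given by the logarithmic derivatives of its transition functions. It is compatible with pullback and agrees, up to a universal constant, with the topological class in $H^{1,1}(V)\subset H^2(V,\mathbb{C})$.

\begin{proposition}\label{prop:W}
If $W=0$, then $H^1(\widetilde{X},\Omega_{\widetilde{X}})$ is spanned by the classes of $H,E_1,\dots,E_k$.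
\end{proposition}

\begin{proof}
Let $\delta\colon H^1(\widetilde{X},\Omega_{\widetilde{X}})\to H^2(\widetilde{X},\mathcal{O}_{\widetilde{X}}(-\widetilde{X}))$ and $\partial\colon H^2(\widetilde{X},\mathcal{O}_{\widetilde{X}}(-\widetilde{X}))\to H^3(\widetilde{P},\mathcal{O}(-2\widetilde{X}))$ be the connecting maps of
\begin{gather}
0\to\mathcal{O}_{\widetilde{X}}(-\widetilde{X})\xrightarrow{\iota}\Omega_{\widetilde{P}}|_{\widetilde{X}}\to\Omega_{\widetilde{X}}\to0,\label{eq:conormal}\\
0\to\mathcal{O}(-2\widetilde{X})\to\mathcal{O}(-\widetilde{X})\to\mathcal{O}_{\widetilde{X}}(-\widetilde{X})\to0 .\label{eq:restr}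
\end{gather}

\emph{The image of $\partial\delta$ lies in $W$.} The idea is that contraction with $\partial/\partial x_j$ splits \eqref{eq:conormal} up to the factor $f_j$. The Euler sequence embeds $\Omega_{\mathbb{P}^4}$ in $\mathcal{O}(-1)^5$, a form $\sum g_l\,dx_l$ going to $(g_0,\dots,g_4)$. Projecting to the $j$th factor and using Lemma~\ref{lem:forms}, we get
\[
v_j\colon\Omega_{\widetilde{P}}\subset\pi^*\Omega_{\mathbb{P}^4}\Bigl(\sum E_i\Bigr)\to\mathcal{O}\Bigl(-H+\sum E_i\Bigr)=\mathcal{O}(-A).
\]
The composite $v_j\iota\colon\mathcal{O}_{\widetilde{X}}(-\widetilde{X})\to\mathcal{O}_{\widetilde{X}}(-A)$ is multiplication by a section of $\mathcal{O}_{\widetilde{X}}(\widetilde{X}-A)=\mathcal{O}_{\widetilde{X}}(M)$. Off $\bigcup E_i$ the map $\iota$ is $df=\sum f_l\,dx_l$, so this section is $f_j$ on a dense open subset of the integral variety $\widetilde{X}$, hence everywhere. Since $H^2(\iota)\delta=0$, we get $f_j\delta(c)=0$ in $H^2(\widetilde{X},\mathcal{O}_{\widetilde{X}}(-A))$ for every $c$. Multiplication by $f_j$ maps \eqref{eq:restr} to the sequence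 $0\to\mathcal{O}(M-2\widetilde{X})\to\mathcal{O}(-A)\to\mathcal{O}_{\widetilde{X}}(-A)\to0$. If $\partial'$ is the connecting map of the latter, then $f_j\,\partial\delta(c)=\partial'(f_j\delta(c))=0$.

\emph{The map $\partial$ is injective,} because $H^2(\widetilde{P},\mathcal{O}(-dH+\sum m_iE_i))=0$ by Lemma~\ref{lem:coh}.

\emph{The map $H^1(\widetilde{P},\Omega_{\widetilde{P}})\to H^1(\widetilde{X},\Omega_{\widetilde{P}}|_{\widetilde{X}})$ is surjective.} Its cokernel embeds in $H^2(\widetilde{P},\Omega_{\widetilde{P}}(-\widetilde{X}))$. Twist the sequence of Lemma~\ref{lem:forms} by $-\widetilde{X}=-dH+\sum m_iE_i$. By Lemma~\ref{lem:coh}, the group in question lies between $H^2(\mathbb{P}^4,\Omega_{\mathbb{P}^4}(-d))$ and $\bigoplus H^2(\mathbb{P}^3,\Omega_{\mathbb{P}^3}(-m_i))$, which vanish by \eqref{eq:bott}.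

If $W=0$, the first two facts give $\delta=0$, so $H^1(\Omega_{\widetilde{P}}|_{\widetilde{X}})\to H^1(\Omega_{\widetilde{X}})$ is onto, and by the third fact so is $H^1(\widetilde{P},\Omega_{\widetilde{P}})\to H^1(\widetilde{X},\Omega_{\widetilde{X}})$. Finally, Lemmas~\ref{lem:coh} and~\ref{lem:forms} with \eqref{eq:bott} give $\dim H^1(\widetilde{P},\Omega_{\widetilde{P}})\le k+1$. The classes of $H,E_1,\dots,E_k$ are independent, as their degrees on a general line and on lines in the $E_i$ show, so they span this space.
\end{proof}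

This is a statement with complex coefficients. To reach $\operatorname{Cl}X$ we must exclude fractional multiples of $H$ and torsion, and we do both by restricting to a hyperplane section.

\begin{lemma}\label{lem:Cl}
If $H^1(\widetilde{X},\Omega_{\widetilde{X}})$ is spanned by the classes of $H,E_1,\dots,E_k$, then $\operatorname{Cl}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$.
\end{lemma}

\begin{proof}
Let $D$ be a Weil divisor on $X$ with strict transform $\widetilde{D}$, and let $Y\subset X$ be a general hyperplane section. It is a smooth surface of degree $d$ in $\mathbb{P}^3$ avoiding the $p_i$, so we may view it in $\widetilde{X}$, where it misses the $E_i$. Let $\eta=c_1(\mathcal{O}_Y(1))$ and $\gamma=c_1(\mathcal{O}_X(D)|_Y)=c_1(\mathcal{O}(\widetilde{D}))|_Y$. By hypothesis $\gamma=\lambda\eta$ in $H^2(Y,\mathbb{C})$, and $\lambda d=\gamma\cdot\eta\in\mathbb{Z}$, so $\lambda\in\mathbb{Q}$. By the Lefschetz hyperplane theorem, $H^2(Y,\mathbb{Z})$ and $H^2(Y,\mathbb{Z})/\mathbb{Z}\eta$ are torsion free. A positive multiple of $\gamma$ lies in $\mathbb{Z}\eta$, hence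 so does $\gamma$, and $\lambda\in\mathbb{Z}$. Since $H^1(Y,\mathcal{O}_Y)=0$, the exponential sequence shows that $c_1$ is injective on $\operatorname{Pic}Y$, so $\mathcal{O}_X(D)|_Y\cong\mathcal{O}_Y(\lambda)$.

Let $\mathcal{F}=\mathcal{O}_X(D-\lambda H)$. It is a reflexive sheaf of rank one, invertible near $Y$, with $\mathcal{F}|_Y\cong\mathcal{O}_Y$; we lift the section $1$. A reflexive sheaf on the normal threefold $X$ has depth at least two at closed points, and a coherent sheaf with this property on a projective scheme satisfies $H^1(X,\mathcal{F}(-n))=0$ for $n\gg0$ \cite[XII]{SGA2}. The sequences $0\to\mathcal{F}(-n-1)\to\mathcal{F}(-n)\to\mathcal{O}_Y(-n)\to0$ and $H^1(Y,\mathcal{O}_Y(-n))=0$ show that $H^1(\mathcal{F}(-n-1))\to H^1(\mathcal{F}(-n))$ is onto for all $n$. By descending induction $H^1(\mathcal{F}(-1))=0$, so $H^0(\mathcal{F})\to H^0(\mathcal{O}_Y)$ is onto. A lift of $1$ defines an effective divisor $D'\sim D-\lambda H$ disjoint from $Y$. Every surface in $\mathbb{P}^4$ meets every hyperplane, so $D'=0$ and $D\sim\lambda H$.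
\end{proof}

\begin{remark}
For nodal $X$ the space $W$ is concrete. The canonical class of $\widetilde{P}$ is $-5H+3\sum E_i$, so by Serre duality $H^3(\mathcal{O}(M-2\widetilde{X}))$ is dual to $H^1(\mathcal{O}((d-4)H))=0$, and $W=H^3(\mathcal{O}(-2\widetilde{X}))$ is dual to $H^1(\mathcal{O}((2d-5)H-\sum E_i))$. Restriction to $\bigcup E_i$ identifies the latter with the cokernel of evaluation $H^0(\mathbb{P}^4,\mathcal{O}(2d-5))\to\bigoplus\mathbb{C}_{p_i}$. So $W=0$ means that the nodes impose independent conditions on forms of degree $2d-5$. For cubics these are linear forms. Three nodes of a cubic are not collinear by \eqref{eq:line}, so $W=0$ if $k\le3$, which proves factoriality in this case. Four coplanar nodes give $W\ne0$, since linear forms on a plane form a space of dimension three.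
\end{remark}

\section{The surface cut out by two generic polars}\label{sec:T}

A class in $H^3$ of a fourfold that is killed by two sections $s,t$ of $M$ descends, through the Koszul complex of $s,t$, to $H^1$ of the surface $s=t=0$, where it becomes an extension of line bundles. Elements of $W$ are killed by all combinations of the $f_j$, so we may choose $s,t$ freely. We want a smooth surface whose divisor classes all come from $\widetilde{P}$. Over $\mathbb{C}$ this can be impossible: for a smooth cubic $X$, a smooth surface $s=t=0$ is an intersection of two quadrics in $\mathbb{P}^4$, a del Pezzo surface of degree four, and it contains lines, whose degree is not divisible by four. We therefore work with the generic surface over its field of definition, and show later that the one divisor that matters is defined over that field.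

Let $K_0\subset\mathbb{C}$ be a finitely generated extension of $\mathbb{Q}$ over which $f$ and the points $p_i$ are defined. Then $\widetilde{P}$, $E_i$, $f_j$ are defined over $K_0$; we write $\widetilde{P}_{K_0}$ for the $K_0$-model. It is regular, and removing the $E_i$ leaves $\mathbb{P}^4_{K_0}$ minus $k$ points, so $\operatorname{Pic}\widetilde{P}_{K_0}$ is generated by $H$ and the $E_i$. Cohomology commutes with field extension; hence the vanishings of Lemma~\ref{lem:coh} hold over any field between $K_0$ and $\mathbb{C}$, and $W=W_{K_0}\otimes_{K_0}\mathbb{C}$. Choose $a_0,\dots,a_4,b_0,\dots,b_4\in\mathbb{C}$ algebraically independent over $K_0$ and put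
\[
K=K_0(a,b)\subset\mathbb{C},\qquad s=\sum a_jf_j,\qquad t=\sum b_jf_j,\qquad T=\{s=t=0\}\subset\widetilde{P}_K .
\]
Intersection numbers on $T$ are those on $T_{\mathbb{C}}=T\times_K\mathbb{C}$.

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(a)] $T$ is a smooth, geometrically integral surface over $K$, and the Koszul complex
\begin{equation}\label{eq:koszul}
0\to\mathcal{O}(-2M)\xrightarrow{(-t,\,s)}\mathcal{O}(-M)^2\xrightarrow{(s,\,t)}\mathcal{I}_T\to0
\end{equation}
is exact on $\widetilde{P}_K$.
\item[(b)] $\operatorname{Pic}T$ is generated by $H,E_1,\dots,E_k$. On $T$ we have $H^2=\mu^2$, $E_i^2=-\mu_i^2$, $H\cdot E_i=E_i\cdot E_j=0$ for $i\neq j$, and so $A\cdot H=\mu^2$, $A\cdot E_i=\mu_i^2$, $A^2=\mu^2-\sum\mu_i^2$.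
\item[(c)] Each $E_i|_T$ is a prime divisor of $T$, and an effective divisor $C$ on $T$ with $C\cdot H=0$ equals $\sum\beta_iE_i|_T$ with integers $\beta_i\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal{T}\subset\widetilde{P}_{K_0}\times\mathbb{A}^{10}_{K_0}$ be defined by $\sum\alpha_jf_j=\sum\beta_jf_j=0$, where $\alpha_j,\beta_j$ are the coordinates on $\mathbb{A}^{10}$. By Lemma~\ref{lem:M}, $\mathcal{T}$ is the total space of the kernel of a surjection $\mathcal{O}^{10}\to\mathcal{O}(M)^2$, a vector bundle of rank $8$ over $\widetilde{P}_{K_0}$. So $\mathcal{T}$ is regular and integral of dimension $12$, and $\operatorname{Pic}\mathcal{T}=\operatorname{Pic}\widetilde{P}_{K_0}$. Since $(a,b)$ is algebraically independent, $K$ is the function field of $\mathbb{A}^{10}_{K_0}$ and $T$ is the generic fiber of $\mathcal{T}\to\mathbb{A}^{10}_{K_0}$.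

(a) Two forms of degree $\mu\ge1$ on $\mathbb{P}^4$ vanish on a set of dimension at least two, which contains points other than the $p_i$; so $T\ne\emptyset$. Its local rings are local rings of $\mathcal{T}$, so $T$ is integral and regular, of dimension $12-10=2$, and smooth over $K$ because the characteristic is zero. Two equations that define a subscheme of codimension two in a regular scheme form a regular sequence, so \eqref{eq:koszul} is exact. By Lemma~\ref{lem:coh}, $H^1(\mathcal{O}(-M))=0=H^2(\mathcal{O}(-2M))$, hence $H^1(\mathcal{I}_T)=0$ and $H^0(T,\mathcal{O}_T)=K$. Thus $T_{\mathbb{C}}$ is connected, and being smooth it is integral.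

(b) The closure in $\mathcal{T}$ of a prime divisor of $T$ is a prime divisor, Cartier since $\mathcal{T}$ is regular, and it restricts to the given divisor. So $\operatorname{Pic}\widetilde{P}_{K_0}=\operatorname{Pic}\mathcal{T}\to\operatorname{Pic}T$ is onto. By (a), $(D\cdot D')_T=D\cdot D'\cdot M^2$ for classes on $\widetilde{P}$, and \eqref{eq:M2} gives $H^2M^2=\mu^2$, $E_i^2M^2=\mu_i^2E_i^4=-\mu_i^2$, and zero for the mixed products.

(c) The restriction of $\mathcal{T}$ to $E_i$ is a vector bundle over $E_i$, hence integral of dimension $11$, and its generic fiber over $\mathbb{A}^{10}$ is the scheme $E_i\cap T$. It is nonempty, since two forms of degree $\mu_i\ge1$ on $\mathbb{P}^3$ have a common zero, so it is an integral curve. If $C\cdot H=0$, every component $\Gamma$ of $C$ has $\Gamma\cdot H=0$ because $H$ is nef. Then $\pi$ contracts $\Gamma$, so $\Gamma\subset E_i\cap T$ for some $i$, and $\Gamma=E_i|_T$.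
\end{proof}

\begin{lemma}\label{lem:descent}
If $W\ne0$, then $H^1(T,\mathcal{O}_T(-2A))\ne0$.
\end{lemma}

\begin{proof}
Take $0\ne e\in W_{K_0}$ and view it in $H^3(\widetilde{P}_K,\mathcal{O}(-2M-2A))$, using $\widetilde{X}\sim M+A$. Then $se=\sum a_jf_je=0$ and $te=\sum b_jf_je=0$. Twisting \eqref{eq:koszul} by $-2A$ gives the exact sequence
\[
H^2(\mathcal{I}_T(-2A))\to H^3(\mathcal{O}(-2M-2A))\xrightarrow{(-t,\,s)}H^3(\mathcal{O}(-M-2A))^2,
\]
so $e$ is the image of some $e'\ne0$ in $H^2(\mathcal{I}_T(-2A))$. In the exact sequence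
\[
H^1(T,\mathcal{O}_T(-2A))\to H^2(\mathcal{I}_T(-2A))\to H^2(\widetilde{P}_K,\mathcal{O}(-2A))
\]
the last group vanishes by Lemma~\ref{lem:coh}, as $-2A=-2H+2\sum E_i$. So the first group surjects onto a nonzero group.
\end{proof}

A nonzero class in $H^1(T,\mathcal{O}_T(-2A))=\operatorname{Ext}^1(\mathcal{O}_T(2A),\mathcal{O}_T)$ defines a non-split extension over $K$,
\begin{equation}\label{eq:ext}
0\to\mathcal{O}_T\to\mathcal{E}\to\mathcal{O}_T(2A)\to0,\qquad c_1(\mathcal{E})=2A,\quad c_2(\mathcal{E})=0 .
\end{equation}
The class stays nonzero in $H^1(T,\mathcal{O}_T(-2A))\otimes_K\mathbb{C}$, so \eqref{eq:ext} does not split on $T_{\mathbb{C}}$.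

\section{Semistability and the proof of Theorem~\ref{thm:A}}\label{sec:stab}

Let $V$ be a smooth complex projective surface with an ample class $h$, and $\mathcal{V}$ a vector bundle of rank two on $V$. A subsheaf $N\subset\mathcal{V}$ of rank one is \emph{saturated} if $\mathcal{V}/N$ is torsion free. Then $N$ is a line bundle, $\mathcal{V}/N\cong\mathcal{I}_\Gamma\otimes\det\mathcal{V}\otimes N^{-1}$ for a subscheme $\Gamma$ of dimension zero, and
\begin{equation}\label{eq:c2}
c_2(\mathcal{V})=N\cdot(c_1(\mathcal{V})-N)+\operatorname{length}\Gamma .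
\end{equation}
The bundle $\mathcal{V}$ is \emph{$h$-semistable} (in the sense of slopes) if $N\cdot h\le\frac12c_1(\mathcal{V})\cdot h$ for every saturated $N$, and \emph{$h$-stable} if the inequality is always strict. A saturated $N$ with $N\cdot h>\frac12c_1(\mathcal{V})\cdot h$ is unique: for a second one $N'$, the map $N'\to\det\mathcal{V}\otimes N^{-1}$ goes to a line bundle of smaller degree, so it is zero, $N'\subset N$, and $N'=N$ by saturation. Bogomolov's inequality \cite[Thm~3.4.1]{HL} states that $c_1(\mathcal{V})^2\le4c_2(\mathcal{V})$ if $\mathcal{V}$ is $h$-semistable.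

The Hodge index theorem says that if $w^2>0$, $u\cdot w=0$ and $u\not\equiv0$, where $\equiv$ is numerical equivalence, then $u^2<0$. We use it in the following form.

\begin{lemma}\label{lem:hodge}
Let $v^2>0$, $v\cdot h>0$, and let $u\not\equiv0$ with $u^2\ge0$. Then $u\cdot h$ and $u\cdot v$ are nonzero and have the same sign.
\end{lemma}

\begin{proof}
For $0\le\tau\le1$ the class $w_\tau=(1-\tau)h+\tau v$ has $w_\tau^2=(1-\tau)^2h^2+2\tau(1-\tau)h\cdot v+\tau^2v^2>0$. So $u\cdot w_\tau\ne0$ for all $\tau$, and its sign is constant.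
\end{proof}

Let $h$ be the restriction to $T$ of an ample class of $\widetilde{P}_{K_0}$. The lemma applies to $v=H$ on $T_{\mathbb{C}}$: here $H^2=\mu^2>0$, and $H\cdot h\ge0$ as $H$ is nef, with equality excluded by the Hodge index theorem. It lets us replace $h$, about which we know nothing, by $H$, whose intersection numbers we know.

\begin{proposition}\label{prop:ss}
If $A^2=\mu^2-\sum\mu_i^2\ge0$, then the bundle $\mathcal{E}_{\mathbb{C}}$ in a non-split extension \eqref{eq:ext} is $h$-semistable.
\end{proposition}

\begin{proof}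
Suppose not, and let $N\subset\mathcal{E}_{\mathbb{C}}$ be the saturated line bundle with $N\cdot h>A\cdot h$.

\emph{$N$ is defined over $K$} (see also \cite[Thm~1.3.7 and \S1.6]{HL}). Since $\mathcal{E}$ and $h$ are defined over $K$, uniqueness shows that $N$ is stable under $\operatorname{Aut}(\mathbb{C}/K)$. Take $n$ with $N(nh)$ generated by sections. The subspace $H^0(N(nh))\subset H^0(T,\mathcal{E}(nh))\otimes_K\mathbb{C}$ is stable, so the entries of its reduced echelon basis with respect to a $K$-basis are fixed by $\operatorname{Aut}(\mathbb{C}/K)$ and lie in $K$. This basis generates a subsheaf of $\mathcal{E}(nh)$ whose base change is $N(nh)$.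

\emph{The curve $C$.} We have $A^2\ge0$ and $A\cdot H=\mu^2>0$, so $A\cdot h>0$ by Lemma~\ref{lem:hodge}, and $N\cdot h>0$. If the composite $N\to\mathcal{O}_T(2A)$ were zero, then $N\subset\mathcal{O}_T$ and $N\cdot h\le0$. So it is nonzero and $N\cong\mathcal{O}_T(2A-C)$, where $C$ is an effective divisor on $T$ defined over $K$. If $C=0$, then $N\to\mathcal{O}_T(2A)$ is an isomorphism and splits \eqref{eq:ext}; so $C\ne0$. By \eqref{eq:c2}, $0=(2A-C)\cdot C+\operatorname{length}\Gamma$. Therefore
\begin{equation}\label{eq:ineq}
(2A-C)\cdot C\le0,\qquad (A-C)^2=A^2-(2A-C)\cdot C\ge0,\qquad (A-C)\cdot h=N\cdot h-A\cdot h>0,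
\end{equation}
and Lemma~\ref{lem:hodge} gives $(A-C)\cdot H>0$.

\emph{Integrality.} By Lemma~\ref{lem:T}(b), $C\sim aH-\sum b_iE_i$ with integers $a,b_i$. Then $(1-a)\mu^2=(A-C)\cdot H>0$ and $a\mu^2=C\cdot H\ge0$. So $0\le a<1$, and $a=0$. By Lemma~\ref{lem:T}(c), $C=\sum\beta_iE_i|_T$ with $\beta_i\ge0$, and
\[
0\ge(2A-C)\cdot C=\sum(2\beta_i+\beta_i^2)\mu_i^2 .
\]
As $\mu_i\ge1$, all $\beta_i$ vanish and $C=0$, a contradiction.
\end{proof}

\begin{remark}
If $A$ were nef on $T_{\mathbb{C}}$ with $A^2>0$, then \eqref{eq:ineq} alone would force $C=0$. Indeed $C^2\ge2A\cdot C\ge0$, Lemma~\ref{lem:hodge} with $v=A$ gives $A\cdot C<A^2$, and the Hodge index theorem gives $(A\cdot C)^2\ge A^2C^2\ge2A^2(A\cdot C)$. So $A\cdot C=0$ and $C^2\ge0$, whence $C\equiv0$. But $A$ is not nef on $\widetilde{P}$ for $k\ge2$, and the proof above does not need it to be nef on $T$. Integrality takes its place, and it works because $\frac12c_1(\mathcal{E})=A$ has $H$-coefficient exactly one.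
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The hypothesis is $A^2>0$ on $T$, and it is used only here. If $W\ne0$, Lemma~\ref{lem:descent} gives a non-split extension \eqref{eq:ext}, Proposition~\ref{prop:ss} shows that $\mathcal{E}_{\mathbb{C}}$ is $h$-semistable, and Bogomolov's inequality gives $4A^2\le0$, a contradiction. So $W=0$. By Proposition~\ref{prop:W} and Lemma~\ref{lem:Cl}, $\operatorname{Cl}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$, and every Weil divisor is Cartier.

The surfaces $S_i=E_i|_{\widetilde{X}}$ are prime divisors and $\widetilde{X}\setminus\bigcup S_i=X\setminus\{p_1,\dots,p_k\}$, whose class group is $\operatorname{Cl}X$. So $\bigoplus\mathbb{Z}E_i\to\operatorname{Pic}\widetilde{X}\to\operatorname{Cl}X\to0$ is exact, and $H,E_1,\dots,E_k$ generate $\operatorname{Pic}\widetilde{X}$; their classes span $H^1(\widetilde{X},\Omega_{\widetilde{X}})$ by Proposition~\ref{prop:W}. It remains to see that these classes are independent. On a curve in $S_i$ the classes $H$ and $E_j$ ($j\ne i$) have degree zero and $E_i$ has negative degree, so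 $E_i$ has coefficient zero in any relation; and $H$ has positive degree on any curve not contained in the $S_i$.
\end{proof}

\section{The boundary case}\label{sec:boundary}

We prove Theorem~\ref{thm:B}(ii). Assume $\sum\mu_i^2=\mu^2$.

\subsection*{One singular point}
If $k=1$, then $m_1=d$. With $p_1=(1:0:0:0:0)$ the equation is $f=g_d(x_1,\dots,x_4)$, so $X$ is the cone over the smooth surface $S=\{g_d=0\}\subset\mathbb{P}^3$. The projection $X\setminus p_1\to S$ is a Zariski locally trivial $\mathbb{A}^1$-bundle: over $x_j\ne0$ the fiber coordinate is $x_0/x_j$. Hence $\operatorname{Cl}X=\operatorname{Pic}(X\setminus p_1)=\operatorname{Pic}S$, and a hyperplane through $p_1$ shows that $\mathcal{O}_X(1)$ corresponds to $\mathcal{O}_S(1)$. Since $\operatorname{Pic}X=\mathbb{Z}\cdot\mathcal{O}_X(1)$, the cone is factorial if and only if $\operatorname{Pic}S=\mathbb{Z}\cdot\mathcal{O}_S(1)$.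

\subsection*{Several singular points}
Let $k\ge2$. This assumption enters through two strict inequalities, both of which are equalities for a cone:
\begin{equation}\label{eq:strict}
M^4=\mu^4-\sum\mu_i^4=2\sum_{i<j}\mu_i^2\mu_j^2>0,\qquad \sum\mu_i>\mu .
\end{equation}
The first follows from $\mu^4=(\sum\mu_i^2)^2$, the second from $(\sum\mu_i)^2>\sum\mu_i^2=\mu^2$.

If $X$ contains a plane, it is not factorial by part (i). Conversely, let $X$ be non-factorial. By Proposition~\ref{prop:W} and Lemma~\ref{lem:Cl}, $W\ne0$, so there is a non-split extension \eqref{eq:ext}, and $\mathcal{E}_{\mathbb{C}}$ is $h$-semistable by Proposition~\ref{prop:ss}. Put $\mathcal{G}=\mathcal{E}_{\mathbb{C}}(-A)$. It is $h$-semistable, $\det\mathcal{G}=\mathcal{O}$, and $c_2(\mathcal{G})=c_2(\mathcal{E})-c_1(\mathcal{E})\cdot A+A^2=-A^2=0$. The model in Section~\ref{sec:planes} predicts that $\mathcal{G}$ is trivial. Its Chern classes cannot tell it from a nontrivial flat bundle, so we need the fundamental group of $T_{\mathbb{C}}$.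

\begin{lemma}\label{lem:pi1}
The surface $T_{\mathbb{C}}$ is simply connected.
\end{lemma}

\begin{proof}
Let $\psi=(f_0:\dots:f_4)\colon\widetilde{P}\to\mathbb{P}^4$, a morphism by Lemma~\ref{lem:M}, with $\psi^*\mathcal{O}(1)=M$. Then $T_{\mathbb{C}}=\psi^{-1}(\Lambda)$ for the linear subspace $\Lambda$ of codimension two with equations $\sum a_jy_j=\sum b_jy_j=0$. As $M$ is only nef, $\psi$ may have fibers of positive dimension, and we use the Lefschetz theorem of Goresky and MacPherson \cite[Part~II, Thm~1.1]{GM}. For the proper map $\psi$ from a smooth connected fourfold and $\Lambda$ of codimension two, it says the following. Let $\varphi(r)$ be the dimension of the set $Z_r$ of points with $r$-dimensional fiber, with $\varphi(r)=-\infty$ if $Z_r=\emptyset$. Then $\pi_i(\psi^{-1}(\Lambda))\to\pi_i(\widetilde{P})$ is an isomorphism for $i<\hat{n}$, where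
\[
\hat{n}=4-\sup_r\bigl(2r-(4-\varphi(r))+\inf(\varphi(r),1)\bigr)-1 .
\]

We bound $\varphi$. By \eqref{eq:strict}, $\psi$ is generically finite. No prime divisor $R\sim aH-\sum b_iE_i$ has $\dim\psi(R)\le1$: otherwise $0=M^2\cdot H\cdot R=a\mu^2$, so $R\cdot H^3=a=0$ and $R=E_i$ for some $i$, whereas $M|_{E_i}=\mathcal{O}(\mu_i)$ is ample and $\psi|_{E_i}$ is finite. For $r\ge1$ the set $\psi^{-1}(Z_r)$ has dimension $\varphi(r)+r\le3$. Thus $\varphi(1)\le2$ and $\varphi(4)=-\infty$, while $\varphi(2)=1$ or $\varphi(3)=0$ would produce a divisor mapping to a curve or a point. So $\varphi(2)\le0$ and $\varphi(3)=-\infty$. With $\varphi(0)\le4$, the terms for $r=0,1,2$ are at most $0-0+1=1$, $2-2+1=1$ and $4-4+0=0$. Hence $\hat{n}\ge2$ and $\pi_1(T_{\mathbb{C}})=\pi_1(\widetilde{P})=\pi_1(\mathbb{P}^4)=1$, as blowing up points does not change the fundamental group.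
\end{proof}

It follows that $H^2(T_{\mathbb{C}},\mathbb{Z})$ is torsion free and, by Hodge theory, $H^1(T_{\mathbb{C}},\mathcal{O})=0$. A numerically trivial line bundle has torsion first Chern class, so on $T_{\mathbb{C}}$ it is trivial.

\begin{lemma}\label{lem:trivial}
$\mathcal{G}\cong\mathcal{O}^2$.
\end{lemma}

\begin{proof}
By Donaldson's theorem, an $h$-stable bundle on a smooth projective surface with trivial determinant and $c_2=0$ comes from an irreducible unitary representation of the fundamental group. The trivial group has none of rank two, so $\mathcal{G}$ is semistable but not stable: there is a saturated $N\subset\mathcal{G}$ with $N\cdot h=0$ and $\mathcal{G}/N=\mathcal{I}_\Gamma\otimes N^{-1}$. By \eqref{eq:c2}, $0=-N^2+\operatorname{length}\Gamma$, and $N^2\le0$ by the Hodge index theorem. So $\Gamma=\emptyset$ and $N^2=0$, and the same theorem gives $N\equiv0$. Thus $N\cong\mathcal{O}$, and $\mathcal{G}$ is an extension of $\mathcal{O}$ by $\mathcal{O}$, which splits since $H^1(T_{\mathbb{C}},\mathcal{O})=0$.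
\end{proof}

\emph{The singular points lie in a plane.} On $T_{\mathbb{C}}$ the sequence \eqref{eq:ext} now reads
\[
0\to\mathcal{O}\xrightarrow{(\alpha,\,\beta)}\mathcal{O}(A)^2\to\mathcal{O}(2A)\to0 .
\]
The quotient is locally free, so $\alpha,\beta\in H^0(T_{\mathbb{C}},\mathcal{O}(A))$ have no common zero. If they were proportional, one of them would vanish nowhere and $A|_T$ would be trivial, against $A\cdot H=\mu^2>0$. The classes
\[
A-M=-(d-2)H+\sum(m_i-2)E_i,\qquad A-2M=-(2d-3)H+\sum(2m_i-3)E_i
\]
have nonnegative $E_i$-coefficients because $m_i\ge2$, so $H^1(\mathcal{O}(A-M))=0=H^2(\mathcal{O}(A-2M))$ by Lemma~\ref{lem:coh}. Twisting \eqref{eq:koszul} by $A$ gives $H^1(\mathcal{I}_T(A))=0$. So $\alpha,\beta$ lift to independent sections of $A$ on $\widetilde{P}$, that is, to independent linear forms $x,y$ vanishing at all $p_i$. The plane $\Pi=\{x=y=0\}$ contains all the $p_i$.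

\emph{The plane lies in $X$.} Otherwise $f|_\Pi\ne0$ has multiplicity at least $m_i$ at $p_i$, so the class $B=dH-\sum m_iE_i$ is effective on $\widetilde{\Pi}$, where $H^2=1$ and $E_i^2=-1$. Since $M$ is nef,
\[
0\le M\cdot B=\mu(\mu+1)-\sum\mu_i(\mu_i+1)=\mu-\sum\mu_i ,
\]
which contradicts \eqref{eq:strict}.

\emph{Uniqueness.} For any plane $\Pi'\subset X$, part (i) gives $\sum_{p_i\in\Pi'}\mu_i^2=\mu^2=\sum\mu_i^2$, so $\Pi'$ contains all the $p_i$. Two distinct planes in $X$ would share the $k\ge2$ points, hence meet in a line containing all of them, and \eqref{eq:line} would give $\mu\ge\sum\mu_i$, contradicting \eqref{eq:strict}. This completes the proof of Theorem~\ref{thm:B}. Uniqueness needs $k\ge2$: the quadric cone $x_1x_2+x_3x_4=0$ contains the planes $x_1-cx_3=cx_2+x_4=0$ for all $c\in\mathbb{C}$.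

\begin{thebibliography}{9}

\bibitem{GM}
Goresky and MacPherson, \emph{Stratified Morse Theory}.

\bibitem{HL}
Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.

\bibitem{PRS}
Francesco Polizzi, Antonio Rapagnetta and Pietro Sabatino, \emph{On factoriality of threefolds with isolated singularities}, arXiv:1305.4371 (2013).

\bibitem{SGA2}
\emph{SGA 2}.

\end{thebibliography}
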